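\title{A topologically mixing diffeomorphism of the disk with zero entropy and a unique rotation number}

\begin{abstract}
We construct an orientation-preserving $C^\infty$ diffeomorphism of the closed disk that fixes the center, has zero topological entropy, has one and the same irrational rotation number about the center along all orbits, and is topologically mixing. The map is a limit of periodic diffeomorphisms whose orbits pass through long bottlenecks, with passage times that depend on the invariant curve; a small perturbation that moves points from one curve to another between two bottlenecks then changes return times by a large amount. The construction does not preserve area. The map can be taken $C^\infty$-close to any given rotation, with a rotation number that is arbitrarily well approximated by rationals, and the same construction works on the closed annulus and on the sphere.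
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D\subset\mathbb C$ be the closed unit disk and let $f:\mathbb D\to\mathbb D$ be an orientation-preserving $C^\infty$ diffeomorphism with $f(0)=0$. We do not assume that $f$ preserves area or any other measure.

To measure how orbits turn around the fixed point, we blow it up. Let $\mathbb T=\mathbb R/\mathbb Z$, identify $re^{2\pi ix}\in\mathbb D\setminus\{0\}$ with $(x,r)\in\mathbb T\times(0,1]$, and add the circle of directions at $0$ as $\mathbb T\times\{0\}$. Then $f$ extends to a homeomorphism $\hat f$ of the closed annulus $A=\mathbb T\times[0,1]$ that acts on $\mathbb T\times\{0\}$ as $Df(0)$ acts on directions. Let $F$ be a lift of $\hat f$ to the strip $\widetilde A=\mathbb R\times[0,1]$, let $T(x,r)=(x+1,r)$, and write $x(z)$ for the first coordinate of $z\in\widetilde A$. Put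
\[
\rho_F(z)=\lim_{m\to\infty}\frac{x(F^mz)-x(z)}{m}
\]
whenever the limit exists. Since $F$ commutes with $T$, this is a function of the point of $A$ below $z$: the average angular speed of its orbit. We say that $f$ has a \emph{unique rotation number} if all the limits $\rho_F(z)$ that exist, for $z\in\widetilde A$ and including the line $r=0$, are equal to one real number $\rho$; the rotation number of $f$ is then $\rho+\mathbb Z\in\mathbb R/\mathbb Z$. Every other lift is $T^jF$ and replaces $\rho_F$ by $\rho_F+j$, so the condition does not depend on the lift. On the two boundary circles of $A$ the limit always exists, being the rotation number of a circle homeomorphism, so the condition is never empty.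

A homeomorphism $f$ of a compact metric space is \emph{topologically mixing} if for all nonempty open sets $U,V$ one has $f^m(U)\cap V\ne\emptyset$ for all sufficiently large $m$. Its \emph{topological entropy} is
\[
h_{\mathrm{top}}(f)=\lim_{\varepsilon\to0}\limsup_{m\to\infty}\frac1m\log s(m,\varepsilon),
\]
where $s(m,\varepsilon)$ is the largest cardinality of a set any two points of which are at distance more than $\varepsilon$ after some iterate $f^i$, $0\le i<m$. It does not depend on the metric that defines the topology, and it does not increase when $f$ is restricted to a closed invariant set. The following question was posed in \cite{AFLXZ}.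

\medskip
\noindent\textbf{Question.} \emph{Is it true that a diffeomorphism of the disk with zero topological entropy and a unique rotation number is never topologically mixing?}
\medskip

The simplest cases suggest the answer yes. The rotation $R_\alpha(z)=e^{2\pi i\alpha}z$ satisfies both hypotheses and is not mixing. More generally, if $f^{m_j}\to\mathrm{id}$ uniformly along a sequence $m_j\to\infty$, then $f^{m_j}(U)$ misses $V$ for large $j$ as soon as $U$ and $V$ are at positive distance; this applies to every conjugate of a rotation. On the circle, no homeomorphism is mixing: fix three disjoint closed arcs; an arc that meets all three contains two of the three gaps between them, so two disjoint arcs $f^m(U)$, $f^m(U')$ cannot both meet all three. In the disk, mixing requires that small open sets be stretched until they come close to every point. Positive entropy provides exponential separation of orbits. Distinct rotation numbers provide linear separation, as for the twist $re^{2\pi ix}\mapsto re^{2\pi i(x+r^2)}$, whose $m$-th iterate wraps a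 radial segment around the center a number of times proportional to $m$. The hypotheses of the question exclude both sources of stretching, and one may guess that $f^q$ is then close to the identity whenever $q\rho$ is close to an integer. What this guess overlooks is that a unique rotation number, even with uniform convergence, only bounds $x(F^mz)-x(z)-m\rho$ by $o(m)$. This leaves enough room.

\begin{theorem}\label{thm:A}
There are an orientation-preserving $C^\infty$ diffeomorphism $f:\mathbb D\to\mathbb D$ with $f(0)=0$, an irrational number $\alpha$ and a lift $F$ of $\hat f$ such that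
\begin{enumerate}
\item[(i)] $\frac1m\bigl(x(F^mz)-x(z)\bigr)\to\alpha$ uniformly in $z\in\widetilde A$; in particular $f$ has the unique rotation number $\alpha+\mathbb Z$;
\item[(ii)] $h_{\mathrm{top}}(f)=0$;
\item[(iii)] $f$ is topologically mixing.
\end{enumerate}
Hence the answer to the question is no.
\end{theorem}

Two smooth maps are \emph{infinitely tangent} along a set if their values and all their partial derivatives agree there.

\begin{theorem}\label{thm:B}
Let $\beta\in\mathbb R$, let $\mathcal N$ be a $C^\infty$-neighborhood of $R_\beta$, and let $\varphi:\mathbb N\to(0,\infty)$ be any function. Then $f$ in Theorem~\ref{thm:A} can be chosen in $\mathcal N$, infinitely tangent to $R_\alpha$ at $0$ and along $\partial\mathbb D$, and with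
\[
0<\alpha-\frac pq<\frac1{\varphi(q)}
\]
for infinitely many reduced fractions $p/q$. The same holds on the annulus $\mathbb T\times[0,1]$, with tangency along the two boundary circles, and on $S^2$, with tangency at the two poles of the rotation; on $S^2$ the map has two fixed points and no other periodic point.
\end{theorem}

The map $f$ is a $C^\infty$ limit of periodic maps $f_n$. Section~\ref{sec:setting} sets up these maps, and Section~\ref{sec:model} explains on a model how a small perturbation of $f_n$ can produce the intersections that mixing requires. The two tools of the construction, vector fields with bottlenecks and a way to prescribe a return map, are built in Sections~\ref{sec:speed} and~\ref{sec:local} and combined into one step $f_{n-1}\to f_n$ in Section~\ref{sec:step}. The order in which the parameters are chosen is the heart of the matter and occupies Section~\ref{sec:induction}. Section~\ref{sec:properties} proves the two finite-time properties that pass to the limit, and Section~\ref{sec:proofs} proves the theorems.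

\section{Periodic maps of the strip}\label{sec:setting}

\subsection*{Conventions}
We work on several copies of the strip $\widetilde A=\mathbb R\times[0,1]$, with coordinates $(x,r)$, $(\sigma,r)$, $(y,r)$ or $(t,r)$; we write $\sigma(z)$, $r(z)$, and so on, for the coordinates of a point $z$. On every copy $\tau_a$ is the translation by $a\in\mathbb R$ in the first coordinate, and the quotient by $\tau_1$ is called $A$. The copy with coordinates $(x,r)$ is the one on which the dynamics takes place; there $\tau_1=T$, and $\pi:\widetilde A\to A$ is the projection. A point lies \emph{over} a set $I\subset\mathbb R$ if its first coordinate is in $I$. We put $\hat r=\min(r,1-r)$. A diffeomorphism of $\widetilde A$ is always $C^\infty$ and maps each boundary line to itself. For a smooth map $u$ into $\mathbb R^2$, $\|u\|_{C^k}$ is the supremum of the norms of its partial derivatives of orders $0,\dots,k$. For diffeomorphisms $F,G$ of $\widetilde A$ that commute with $T$, the difference $F-G$ is periodic, and we put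
\[
\operatorname{dist}_k(F,G)=\|F-G\|_{C^k}+\|F^{-1}-G^{-1}\|_{C^k},\qquad d(F,G)=\|F-G\|_{C^0}.
\]
The induced maps of $A$ are denoted by the small letters $f,g$.

We use two standard facts. First, if smooth $\tau_1$-invariant vector fields tangent to the boundary converge in $C^\infty$, then their time-one maps converge in $C^\infty$. Second, for an integer $q\ge1$ and $a<b$, composition and inversion are continuous for $C^\infty$ convergence in the group of diffeomorphisms of $\mathbb R\times[a,b]$ that commute with $\tau_q$, because the quotient by $\tau_q$ is compact. At one point we need a quantitative version.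

\begin{lemma}\label{lem:chain}
Let $k\ge0$ and $M\ge1$. There is $C=C(k,M)$ with the following properties.
\begin{enumerate}
\item[(i)] Let $\Omega\subset\mathbb R^2$ be convex, let $a:\Omega\to\mathbb R^2$ have partial derivatives of orders $1,\dots,k+1$ bounded by $M$, and let $u:\Omega\to\Omega$ satisfy $\|u-\mathrm{id}\|_{C^k}\le1$. Then $\|a\circ u-a\|_{C^k}\le C\|u-\mathrm{id}\|_{C^k}$.
\item[(ii)] If $b$ has partial derivatives of orders $1,\dots,k$ bounded by $M$, then $\|w\circ b\|_{C^k}\le C\|w\|_{C^k}$.
\end{enumerate}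
\end{lemma}

\begin{proof}
Part (ii) is the chain rule. For (i), write $a(u(z))-a(z)=\int_0^1Da\bigl(z+s(u(z)-z)\bigr)(u(z)-z)\,ds$. By (ii) the first factor has $C^k$ norm bounded in terms of $k$ and $M$, and the Leibniz rule gives the claim.
\end{proof}

\subsection*{From the strip to the disk}
We construct $F$ on the strip. Polar coordinates are singular at the center, but the singularity is harmless for maps that are infinitely tangent to a translation.

\begin{lemma}\label{lem:descent}
Let $F$ be a diffeomorphism of $\widetilde A$ that commutes with $T$ and is infinitely tangent to $\tau_\alpha$ along $\{r=0\}$ and $\{r=1\}$. Define $f(0)=0$ and $f(re^{2\pi ix})=r'e^{2\pi ix'}$ for $(x',r')=F(x,r)$. Then $f$ is an orientation-preserving $C^\infty$ diffeomorphism of $\mathbb D$, infinitely tangent to $R_\alpha$ at $0$ and along $\partial\mathbb D$, and $F$ is a lift of $\hat f$. Moreover $\|f-R_\alpha\|_{C^k(\mathbb D)}\le C_k\|F-\tau_\alpha\|_{C^{2k}}$ if the last norm is at most $1$, where $C_k$ depends only on $k$.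
\end{lemma}

\begin{proof}
Write $F-\tau_\alpha=(u_1,u_2)$. In polar coordinates $G=f-R_\alpha$ is
\[
G(x,r)=e^{2\pi i(x+\alpha)}\bigl((r+u_2)e^{2\pi iu_1}-r\bigr),
\]
a smooth function of $(x,r)$ all of whose derivatives vanish at $r=0$ and $r=1$, and $\|G\|_{C^{2k}(\widetilde A)}\le C\|F-\tau_\alpha\|_{C^{2k}}$ if the last norm is at most $1$. The Cartesian derivations are $\cos(2\pi x)\partial_r-\frac{\sin2\pi x}{2\pi r}\partial_x$ and $\sin(2\pi x)\partial_r+\frac{\cos2\pi x}{2\pi r}\partial_x$. Each application raises the power of $1/r$ by at most one, so a Cartesian derivative of order $l\le k$ of $G$ is a sum of terms $r^{-j}P(x)\,\partial_x^a\partial_r^bG$ with $j\le l$, $a+b\le l$ and $P$ a trigonometric polynomial. Taylor's formula at $r=0$ gives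
\[
|\partial_x^a\partial_r^bG|\le\frac{r^M}{M!}\sup|\partial_x^a\partial_r^{b+M}G|\qquad\text{for every }M .
\]
Hence every Cartesian derivative of $G$ on $\mathbb D\setminus\{0\}$ is $O(r^2)$; extended by $0$ it is differentiable at $0$ with derivative $0$. By induction $G$ is $C^\infty$ on $\mathbb D$ with zero jet at $0$, and the choice $M=k$ gives the estimate. The inverse $F^{-1}$ is infinitely tangent to $\tau_{-\alpha}$ along the boundary, because the jet of the inverse is determined by the jet of the map; so $f^{-1}$ is smooth as well. Finally $Df(0)=R_\alpha$ has positive determinant and acts on directions by $x\mapsto x+\alpha$, as $F$ does on $\{r=0\}$.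
\end{proof}

\subsection*{Periodic data}
The approximating maps are conjugate to rational rotations. We record the conjugacy in a normalization in which one turn around the annulus has length $q$, and we remember the previous fraction.

\begin{definition}\label{def:datum}
A \emph{datum} $(H;p,q;p',q')$ consists of integers with
\[
q'\ge1,\qquad 0<p<q,\qquad pq'-p'q=1,\qquad q\ge20q',
\]
and a diffeomorphism $H$ of $\widetilde A$, from the coordinates $(\sigma,r)$ to $(x,r)$, such that $TH=H\tau_q$ and $H(\sigma,r)=(\sigma/q,r)$ for $\hat r\le\eta_H$, for some $\eta_H>0$. The \emph{map} of the datum is $F=H\tau_pH^{-1}$, and its \emph{leaves} are the curves $H(\mathbb R\times\{r\})$.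
\end{definition}

The map $F$ commutes with $T=H\tau_qH^{-1}$, preserves every leaf, satisfies $F^q=T^p$, so that $f^q=\mathrm{id}$, and equals $\tau_{p/q}$ for $\hat r\le\eta_H$. The integers $p,q$ are coprime, and so are $p',q'$. Since $H(\sigma,r)-(\sigma/q,r)$ is $\tau_q$-periodic, $H^{\pm1}$ have bounded derivatives of every positive order, and conjugation by $H$ turns $C^\infty$ convergence of maps commuting with $\tau_q$ into $C^\infty$ convergence of maps commuting with $T$.

The coordinate $\sigma$ is a time: $F^{q'}T^{-p'}=H\tau_1H^{-1}$, so $f^{q'}$ advances $\sigma$ by one unit, while $f^q$ does nothing. The next map of the sequence keeps the first relation, in a modified chart, and replaces the second by a prescribed map $\Phi$. Precisely, let $\Phi$ and $G$ be diffeomorphisms of $\widetilde A$ with $\Phi\tau_1=\tau_1\Phi$, and suppose that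
\begin{equation}\label{eq:pair}
F_{\mathrm{new}}=G\,\tau_p\Phi^{-p'}G^{-1},\qquad T=G\,\tau_q\Phi^{-q'}G^{-1}.
\end{equation}
For integers $k,d$ put $m'=kq+dq'$ and $a=kp+dp'$. Then $m'p-aq=d(pq'-p'q)=d$ and $aq'-m'p'=k(pq'-p'q)=k$, so that
\begin{equation}\label{eq:algebra}
F_{\mathrm{new}}^{\,kq+dq'}\,T^{-(kp+dp')}=G\,\tau_d\Phi^k\,G^{-1}.
\end{equation}

\section{The mechanism in a model}\label{sec:model}

Let $N$ be an integer close to $q/q'$. Every integer $m\ge q/2$ can be written $m=kq+dq'+i$ with $k\ge1$, $|d|\le q/(2q')+1$ and $0\le i<q'$. The remainder $i$ takes only $q'$ values, and it can be absorbed by replacing the target $V$ by the sets $f^{-i}(V)$. By \eqref{eq:algebra}, the problem is then to make $\tau_d\Phi^k$ send a point of $U$ into $V$, both read in the chart, for \emph{all} $|d|$ up to about $N/2$ and \emph{all} $k\ge1$ in a long range, with a map $\Phi$ that is close to the identity. Here is the smallest situation in which this happens.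

\begin{example}\label{ex:model}
Let $N\ge10$ and $K\ge1$ be integers, let $0<r_0<r_1<r_2<1$, and let $g:[r_0,r_2]\to\mathbb R$ be continuous with $g(r_0)=0.9N$ and $g=0.1N$ on $[r_1,r_2]$. Consider the band
\[
\mathcal G=\{(g(r)+s,r):0\le s\le1,\ r_0\le r\le r_2\}.
\]
Translations preserve $r$, so $\tau_d\mathcal G\cap\mathcal G=\emptyset$ for $|d|\ge2$. Now let $\Phi$ be such that, on the vertical lines over $\sigma^*+\mathbb Z$, each $\Phi^k$ with $1\le k\le K$ preserves $\sigma$ and maps heights in $[r_0,r_1]$ to heights in $[r_1,r_2]$. Then $\tau_d\Phi^k\mathcal G\cap\mathcal G\ne\emptyset$ for all integers $1\le k\le K$ and $-0.8N\le d\le0$. Indeed, by the intermediate value theorem there is $r\in[r_0,r_1]$ with $g(r)=0.1N-d$. Choose $s\in[0,1)$ with $g(r)+s\in\sigma^*+\mathbb Z$ and let $w=(g(r)+s,r)\in\mathcal G$. Then $\tau_d\Phi^kw=(0.1N+s,r')$ with $r'\in[r_1,r_2]$, and this point is in $\mathcal G$ (Figure~\ref{fig:model}). A second band, in which $g$ goes from $0.1N$ to $0.9N$, gives the values $0\le d\le0.8N$.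
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\fill[gray!30] (9,0.6) .. controls (7,0.9) and (1,1.4) .. (1,2.2) -- (1,3.5) -- (1.4,3.5) -- (1.4,2.2) .. controls (1.4,1.4) and (7.4,0.9) .. (9.4,0.6) -- cycle;
\draw[thick] (9,0.6) .. controls (7,0.9) and (1,1.4) .. (1,2.2) -- (1,3.5);
\draw[->] (0,0) -- (10.5,0) node[right] {$\sigma$};
\draw[->] (0,0) -- (0,4) node[above] {$r$};
\draw[dotted] (0,0.6) node[left] {$r_0$} -- (10,0.6);
\draw[dotted] (0,2.2) node[left] {$r_1$} -- (10,2.2);
\draw[dotted] (0,3.5) node[left] {$r_2$} -- (10,3.5);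
\draw (1,0.07) -- (1,-0.07) node[below] {$0.1N$};
\draw (9,0.07) -- (9,-0.07) node[below] {$0.9N$};
\fill (4.45,1.21) circle (1.5pt) node[above right] {$w$};
\fill (4.45,2.9) circle (1.5pt) node[right] {$\Phi^kw$};
\fill (1.2,2.9) circle (1.5pt);
\draw[->] (4.45,1.3) -- (4.45,2.8);
\draw[->] (4.35,2.9) -- node[above] {$\tau_d$} (1.3,2.9);
\end{tikzpicture}
\caption{The gray band consists of the points within horizontal distance one to the right of the curve $\sigma=g(r)$, which moves from $0.9N$ to $0.1N$ on the ramp $r_0\le r\le r_1$ and is vertical above it. A vertical kick $\Phi^k$ lifts a point $w$ of the ramp above the height $r_1$, and a translation $\tau_d$ brings it back into the band. Moving $w$ along the ramp produces every $d$ between $-0.8N$ and $0$.}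
\label{fig:model}
\end{figure}

The vertical displacement needed is at most $r_1-r_0$, which can be arbitrarily small, while the gain in $d$ is of order $N$. Three things must be arranged to use the example.

\emph{The band must be small in the annulus.} It extends over a $\sigma$-interval of length $0.8N$, yet $\pi H(\mathcal G)$ must lie in a small open set. This is the role of bottlenecks. For $E>0$ and $a\ge0$ the substitution $u=\tan2\pi y$ gives
\begin{equation}\label{eq:integral}
\int_0^{1/2}\frac{dy}{E+a\cos^2(2\pi y)}=\frac1{2\pi}\int_{-\infty}^\infty\frac{du}{E+a+Eu^2}=\frac1{2\sqrt{E(E+a)}}.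
\end{equation}
Thus a point that moves with speed $\mu(\cos^2(2\pi y)+s^2)$ needs time $1/(2\mu s\sqrt{1+s^2})$ to go from $y=0$ to $y=\frac12$, and all of this time, up to an amount bounded independently of $s$, is spent in any fixed neighborhood of $y=\frac14$. To obtain the time $N\gamma(r)$ on the leaf $r$, with $\gamma(r)\in[0.1,0.9]$, one takes $s^2$ of order $N^{-2}$; a second bottleneck at $y=\frac34$ absorbs the remaining time $N(1-\gamma(r))$, so that all leaves have period $N$. If $\sigma$ is the time along such a flow, started at $y=0$, then the fixed segment $\{y=\frac12\}$ is the curve $\sigma=g(r)=N\gamma(r)$. For every fixed $\gamma$, however steep, the speed tends to $\mu\cos^2(2\pi y)$ in $C^\infty$ as $N\to\infty$: the profile $\gamma$ is invisible in the limit.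

\emph{The kick must be a small perturbation.} The chart $H$ is very distorted when $N$ is large, but not near $\sigma=0$, where the flow has not yet entered the first bottleneck. We shall realize $\Phi$ by a perturbation supported there. Its admissible size can be fixed before $\gamma$ and $N$; then the ramp $[r_0,r_1]$ is taken so thin that one kick crosses it; and $N$ is chosen last.

\emph{The map $\Phi$ must be of the same kind as before.} To continue the induction we need $\Phi^{N'}=\tau_1$ for a large $N'$, with $\Phi$ the time-one map of a flow with bottlenecks, and we need $K$ of order $N'/2$. We therefore turn the next flow by $90^\circ$ near its bottlenecks, so that it is vertical there, and we place its bottlenecks at the landing heights $[r_1,r_2]$. A point that has been kicked across the ramp then waits in $[r_1,r_2]$ for a time of order $N'$.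

\section{Vector fields with two bottlenecks}\label{sec:speed}

Throughout the paper $(y_*,r_*)$ denotes either of the two points $(-\frac14,\frac13)$ and $(\frac14,\frac23)$ of $A$. The kicks will take place near them, and for this the speed receives an extra amplitude $\nu$ in small squares around them. Near the boundary the speed must be constant, so the amplitude is cut off there. We fix the following functions.
\begin{itemize}
\item $B:\mathbb R\to[0,1]$ is smooth, even, equal to $1$ on $[-\frac12,\frac12]$ and supported in $(-1,1)$. For $0<c\le\frac1{20}$, $B_c$ is the function on $A$ given by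
\[
B_c(y,r)=B\Bigl(\frac{y+1/4}c\Bigr)B\Bigl(\frac{r-1/3}c\Bigr)+B\Bigl(\frac{y-1/4}c\Bigr)B\Bigl(\frac{r-2/3}c\Bigr),\qquad|y|\le\tfrac12 .
\]
\item $\theta_0:\mathbb R\to[0,1]$ is smooth, zero on $(-\infty,0]$, positive on $(0,\infty)$, equal to $1$ on $[1,\infty)$ and to $e^{-1/x}$ for small $x>0$. For $j\ge1$ and $0<s<1$ we have $|\theta_0^{(j)}|\le C_{j,s}\theta_0^{1-s}$, because for small $x>0$ the derivative is $e^{-1/x}$ times a polynomial in $1/x$, and $e^{-s/x}$ times such a polynomial is bounded. For $0<\eta<\frac1{10}$ put $\theta(r)=\theta_0(2\hat r/\eta-1)$, so that $\theta=0$ for $\hat r\le\eta/2$ and $\theta=1$ for $\hat r\ge\eta$.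
\item $\kappa(y,r)=1-\kappa_1(r)\kappa_2(y)$, where $\kappa_1\in[0,1]$ is smooth, $0$ for $\hat r\le0.22$ and $1$ for $\hat r\ge0.24$, and $\kappa_2:\mathbb T\to[0,1]$ is smooth, even, $0$ within distance $\frac1{16}$ of $\pm\frac14$ and $1$ within distance $\frac18$ of $0$ and of $\frac12$.
\end{itemize}
A \emph{profile} is a smooth function $\gamma:[0,1]\to[0.1,0.9]$ that equals $\frac12$ outside $\{|r-\frac13|\le\frac1{20}\}\cup\{|r-\frac23|\le\frac1{20}\}$.

\begin{lemma}\label{lem:speed}
Let $c\in(0,\frac1{20}]$, $\nu,\mu\in(0,1]$, $\eta\in(0,\frac1{10})$, and let $\gamma$ be a profile. For all large integers $N$ there is a smooth function $v_N>0$ on $A$ such that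
\begin{enumerate}
\item[(a)] $v_N=1/N$ for $\hat r\le\eta/2$;
\item[(b)] $\int_0^{1/2}dy/v_N=N\gamma(r)$ and $\int_{-1/2}^0dy/v_N=N(1-\gamma(r))$ for all $r$;
\item[(c)] for $r\in[\frac14,\frac34]$ we have $v_N\ge(\mu+\nu B_c)\cos^2(2\pi y)$, and $v_N=\mu\cos^2(2\pi y)$ if $|y|\le\frac18$ or $|y-\frac12|\le\frac18$;
\item[(d)] $v_N\to v_\infty:=(\mu\theta+\nu B_c)\cos^2(2\pi y)$ in $C^\infty(A)$ as $N\to\infty$.
\end{enumerate}
The limit $v_\infty$ does not depend on $\gamma$.
\end{lemma}

\begin{proof}
We define $v_N$ separately for $\hat r\le0.22$ and for $\hat r\ge0.2$ and check that the definitions agree on the overlap.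

\emph{The region $\hat r\le0.22$.} Here $B_c=0$ and $\gamma=\frac12$. Put $a=\mu\theta(r)$, $\xi=2/N$ and
\[
v_N=a\cos^2(2\pi y)+E,\qquad E=\tfrac12\bigl(\sqrt{a^2+\xi^2}-a\bigr).
\]
Then $E(E+a)=N^{-2}$, so \eqref{eq:integral} and evenness in $y$ give (b), and $E=1/N$ where $a=0$, which is (a). The difficulty is to show that $E\to0$ in $C^\infty$, since the limit $\frac12(|a|-a)$ of the formula is not a smooth function of $a$ at $a=0$. In fact $\partial E/\partial a=-\frac12$ at $a=0$, so convergence in $C^1$ would fail for an amplitude with $a=0$ and $a'\neq0$ at some point; this is why $\theta_0$ was chosen flat. Write $E=\frac\xi2\Gamma(a/\xi)$ with $\Gamma(x)=\sqrt{1+x^2}-x$. For $x>1$, $\Gamma$ is a convergent power series in $1/x$ without constant term, so $|\Gamma^{(i)}(x)|\le C_i(1+x)^{-1-i}$ for $x\ge0$. Fix $j\ge1$. Since $\mu\le1$, we have $|a^{(l)}|\le C\mu\theta^{1-1/(2j)}\le Ca^{1-1/(2j)}$ for $1\le l\le j$. By the chain rule $\partial_r^jE$ is a finite sum of terms $\xi^{1-i}\Gamma^{(i)}(a/\xi)$ times a product of $i$ derivatives of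 $a$, with $1\le i\le j$, and such a term is bounded by
\[
C\xi^{1-i}\Bigl(1+\frac a\xi\Bigr)^{-1-i}a^{i-\frac i{2j}}=C\xi^{1-\frac i{2j}}\Bigl(\frac a\xi\Bigr)^{i-\frac i{2j}}\Bigl(1+\frac a\xi\Bigr)^{-1-i}\le C\xi^{1/2}.
\]
Together with $0<E\le\xi/2$ this proves (d) in this region.

\emph{The region $\hat r\ge0.2$.} Here $\theta=1$. Let $a=\mu+\nu B_c$, $I_+=[0,\frac12]$, $I_-=[-\frac12,0]$. We look for $v_N=a\,(\cos^2(2\pi y)+s_\pm(r)^2\kappa)$ on $I_\pm$, with $s_\pm>0$; this is positive because $\kappa=1$ at the zeros $y=\pm\frac14$ of the cosine. For $s>0$ let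
\[
J_\pm(s,r)=s\int_{I_\pm}\frac{dy}{a\,(\cos^2(2\pi y)+s^2\kappa)},
\]
so that the transit time of $I_\pm$ is $J_\pm/s$. On $|y\mp\frac14|\le c/2$ we have $\kappa=1$, and $a$ is a function $a_\pm(r)\ge\mu$ of $r$ alone, namely $a_+=\mu+\nu B(\frac{r-2/3}c)$ and $a_-=\mu+\nu B(\frac{r-1/3}c)$. Comparing with \eqref{eq:integral} we get, with $I'_\pm=\{y\in I_\pm:|y\mp\frac14|\ge c/2\}$,
\[
J_\pm(s,r)=\frac1{2a_\pm(r)\sqrt{1+s^2}}+s\int_{I'_\pm}\Bigl(\frac1{a\,(\cos^2(2\pi y)+s^2\kappa)}-\frac1{a_\pm(\cos^2(2\pi y)+s^2)}\Bigr)dy .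
\]
On $I'_\pm$ the cosine is bounded away from $0$, so the right-hand side is smooth on $\mathbb R\times[0.2,0.8]$, with value $1/(2a_\pm(r))$ at $s=0$. The function $s/J_\pm(s,r)$ vanishes at $s=0$ and its $s$-derivative there is $2a_\pm(r)\ge2\mu$. By compactness there is $s_0>0$ such that $J_\pm>0$ and this derivative exceeds $\mu$ for $|s|\le s_0$. So for $|\xi|\le\mu s_0$ the equation $s/J_\pm(s,r)=\xi$ has a unique solution $s=\Theta_\pm(\xi,r)$ in $[-s_0,s_0]$; it is smooth by the implicit function theorem, vanishes for $\xi=0$ and is positive for $\xi>0$. For large $N$ put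
\[
s_+(r)=\Theta_+\Bigl(\frac1{N\gamma(r)},r\Bigr),\qquad s_-(r)=\Theta_-\Bigl(\frac1{N(1-\gamma(r))},r\Bigr).
\]
The transit times are those of (b). The first arguments tend to $0$ in $C^\infty$ and $\Theta_\pm(0,r)=0$, so $s_\pm\to0$ in $C^\infty$.

It remains to see that $v_N$ is smooth across $y=0$ and $y=\frac12$. For $0.2\le\hat r\le\frac14$ we have $B_c=0$, $\gamma=\frac12$, and all functions are even in $y$, so $J_+=J_-$ and $s_+=s_-$. For $\hat r\ge0.24$ we have $\kappa=0$ within distance $\frac18$ of $y=0$ and $y=\frac12$. So $v_N$ is smooth and (d) holds in this region. Since also $B_c=0$ within distance $\frac18$ of $0$ and $\frac12$, we obtain (c). Finally, for $0.2\le\hat r\le0.22$ we have $\kappa=1$, and both definitions have the form $\mu\cos^2(2\pi y)$ plus a positive constant with transit time $N/2$ of $I_+$; the transit time is strictly decreasing in the constant, so they coincide.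
\end{proof}

Let $Y(t,r)$ be the solution of $\partial_tY=v_N(Y,r)$, $Y(0,r)=0$. By (b), $Y(N\gamma(r),r)=\frac12$ and $Y(t+N,r)=Y(t,r)+1$; in particular $Y(\cdot,r)$ is an increasing diffeomorphism of $\mathbb R$. The equality in (c) makes $Y$ explicit away from the bottlenecks. The function
\[
X_\mu(s)=\frac1{2\pi}\arctan(2\pi\mu s)
\]
solves $X'=\mu\cos^2(2\pi X)$, $X(0)=0$, so for $r\in[\frac14,\frac34]$,
\begin{equation}\label{eq:explicit}
Y(s,r)=X_\mu(s),\qquad Y(N\gamma(r)+s,r)=\tfrac12+X_\mu(s)\qquad\text{whenever }|X_\mu(s)|\le\tfrac18 .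
\end{equation}
The right-hand sides do not depend on $N$, $\gamma$ or $r$.

\section{Prescribing the return map}\label{sec:local}

Let $p,q,p',q'$ be integers as in Definition~\ref{def:datum}, let $Z$ be a smooth $\tau_1$-invariant vector field on the strip with coordinates $(\sigma,r)$, tangent to the boundary, and let $\Phi$ be its time-one map. We want a perturbation $\widehat F=\tau_p\Psi$ of $\tau_p$ that commutes with $\tau_q$, is supported over a bounded part of $[0,q]$, is small when $Z$ is small, and satisfies \eqref{eq:pair} in a suitable chart.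

One case is immediate. Suppose that $Z$ is vertical and supported over $[\frac14,\frac34]+\mathbb Z$, and let $\Psi=\Phi$ over $[0,1]+q\mathbb Z$ and $\Psi=\mathrm{id}$ elsewhere. Then $\widehat F^iz$ lies over $\sigma(z)+ip$, and since $p,q$ are coprime, exactly one $i\in\{0,\dots,q-1\}$ has $\sigma(z)+ip\in[0,1)+q\mathbb Z$. So each orbit receives one kick in $q$ steps, and $\widehat F^q=\tau_{pq}\Phi$. In general $\Phi$ is not the identity near the lines over $\mathbb Z$ and cannot be cut along them. We therefore factor $\Phi=\psi_2\psi_1$, where $\psi_1$ can be cut along $\mathbb Z$ and $\psi_2$ along $\mathbb Z+\frac12$, and let the two factors act over two adjacent intervals. We assume that the $\sigma$-component of $Z$ satisfies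
\begin{equation}\label{eq:small}
|Z^\sigma|<\tfrac1{10}.
\end{equation}

\begin{proposition}\label{prop:local}
To every $Z$ as above that satisfies \eqref{eq:small} one can associate diffeomorphisms $\Psi$ and $\Lambda$ of $\widetilde A$ such that, with $\widehat F=\tau_p\Psi$:
\begin{enumerate}
\item[(a)] $\Psi\tau_q=\tau_q\Psi$. If $Z$ is supported over $[\frac14,\frac34]+\mathbb Z$, then $\Psi=\Phi$ over $[0,1]$ and $\Psi=\mathrm{id}$ over $[1,q]$.
\item[(b)] $\tau_q\Lambda=\Lambda\tau_q\Phi^{-q'}$ and $\widehat F\Lambda=\Lambda\tau_p\Phi^{-p'}$.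
\item[(c)] Over $[3,q/q'-1]$ we have $\Lambda=\mathrm{id}$ and $\widehat F^i=\tau_{ip}$ for $0\le i\le q'$.
\item[(d)] $|\sigma(\Lambda z)|\le2|\sigma(z)|+12$.
\item[(e)] If $Z$ is tangent to a line $\mathbb R\times\{r\}$, then $\Psi$ and $\Lambda$ preserve it; if $Z$ vanishes on it, they are the identity on it.
\item[(f)] If $Z_k\to Z$ in $C^\infty$, all satisfying \eqref{eq:small}, then $\Psi_k^{\pm1}\to\Psi^{\pm1}$ in $C^\infty$, and $\Lambda_k\to\Lambda$ in $C^\infty$ on compact sets.
\end{enumerate}
\end{proposition}

\begin{proof}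
\emph{The map $\Psi$.} Fix once and for all a smooth $1$-periodic $\chi:\mathbb R\to[0,1]$ with $\chi=1$ on $[\frac14,\frac34]$ and $\chi=0$ on $[-\frac18,\frac18]$. Let $\psi_1$ be the time-one map of $\chi(\sigma)Z$ and $\psi_2=\Phi\psi_1^{-1}$. Both commute with $\tau_1$, and by \eqref{eq:small} they change $\sigma$ by less than $\frac1{10}$ and $\frac15$. The map $\psi_1$ is the identity over $[-\frac18,\frac18]+\mathbb Z$. If $w$ lies over $[\frac38,\frac58]+\mathbb Z$, its backward $Z$-orbit stays in $\{\chi=1\}$ for time one, by \eqref{eq:small}; so $\psi_1^{-1}w=\Phi^{-1}w$ and $\psi_2w=w$. Hence $\psi_1$ preserves the strips over $[m,m+1]$ and $\psi_2$ those over $[m+\frac12,m+\frac32]$, $m\in\mathbb Z$, and each is the identity near the sides of its strips. Let $\Psi$ commute with $\tau_q$ and equal $\psi_1$ over $[0,1]$, $\psi_2$ over $[\frac32,\frac52]$, and the identity over the rest of $[0,q]$. If $Z$ is supported over $[\frac14,\frac34]+\mathbb Z$, then $\chi Z=Z$, $\psi_1=\Phi$ and $\psi_2=\mathrm{id}$. This proves (a).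

\emph{The iterate $\widehat F^{q'}$.} A point meets the support of $\Psi$ at one of the times $0,\dots,q'-1$ only if it starts near the set
\[
\mathcal B=\{b\in\mathbb Z:\ b\equiv-ip\ (\mathrm{mod}\ q)\text{ for some }0\le i<q'\}=\{\dots<b_{-1}<b_0=0<b_1<\dots\}.
\]
For $0<j<q'$ we have $\frac{jp}q=\frac{jp'}{q'}+\frac j{qq'}$, where $jp'/q'$ is at distance at least $1/q'$ from $\mathbb Z$ and $j/(qq')<1/q$. Therefore
\begin{equation}\label{eq:gap}
\operatorname{dist}(jp,q\mathbb Z)\ge\frac q{q'}-1\ge19\qquad(0<j<q').
\end{equation}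
This is where $q\ge20q'$ is used. The residues $-ip$ are distinct, so $b_{j+q'}=b_j+q$, and consecutive elements of $\mathcal B$ differ by at least $q/q'-1\ge19$. Call the intervals $[b,b+3)$, $b\in\mathcal B$, \emph{windows}. Let $\Psi_{\mathcal B}$ equal $\psi_1$ over $[b,b+1]$ and $\psi_2$ over $[b+\frac32,b+\frac52]$ for $b\in\mathcal B$, and the identity elsewhere, and put $\hat\tau=\tau_1\Psi_{\mathcal B}$. It commutes with $\tau_q$ and increases $\sigma$ by an amount between $\frac45$ and $\frac65$. We claim that
\begin{equation}\label{eq:first}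
\widehat F^{q'}=\tau_{pq'}\Psi_{\mathcal B}=\tau_{p'q}\hat\tau .
\end{equation}
The map $\Psi$ is the identity off the strips over $[0,3)+q\mathbb Z$. If $z$ lies over no window, then $\tau_{ip}z$ is off these strips for $0\le i<q'$, so $\widehat F^iz=\tau_{ip}z$ for $0\le i\le q'$; since $b_1\ge q/q'-1$, this gives the second half of (c), by continuity at the right endpoint. If $z$ lies over $[b,b+3)$ with $b\equiv-ip$, then for $0\le i'<i$ the point $\tau_{i'p}z$ lies over $[b+i'p,b+i'p+3)$ with $b+i'p\equiv-(i-i')p$, hence off the strips by \eqref{eq:gap}. So $\widehat F^iz=\tau_{ip}z$. Next $\Psi\tau_{ip}z=\tau_{ip}\Psi_{\mathcal B}z$, because $b+ip\in q\mathbb Z$ and $\psi_1,\psi_2$ commute with $\tau_1$. The point $\Psi_{\mathcal B}z$ still lies over $[b,b+3)$, and for $i<i'<q'$ we have $b+i'p\equiv(i'-i)p$, so there is no further encounter. This proves \eqref{eq:first}. Since $\widehat F$ commutes with $\widehat F^{q'}$ and $\tau_q$, it commutes with $\hat\tau$.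

\emph{Straightening $\hat\tau$.} Call a diffeomorphism $L$ of $\widetilde A$ an \emph{intertwiner} if $L\tau_1=\hat\tau L$. Two intertwiners that agree over an interval of length one are equal. For each $j\in\mathbb Z$ we construct an intertwiner $\Lambda_j$ that is the identity over $[b_j+3,b_{j+1}]$. Let $a=b_j+3$. Since $\hat\tau=\tau_1$ over $[a-\frac12,b_{j+1}]$, we have $\hat\tau\{\sigma\ge a\}=\{\sigma\ge a+1\}$. The sets $\hat\tau^i\{\sigma\ge a\}$ thus decrease in $i$; they have empty intersection and exhaust $\widetilde A$ because $\hat\tau$ increases $\sigma$ by at least $\frac45$. So the sets $\hat\tau^i\{a\le\sigma<a+1\}$ tile $\widetilde A$, and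
\begin{equation}\label{eq:Lambda}
\Lambda_j=\hat\tau^i\tau_{-i}\quad\text{over }[a+i,a+i+1),\quad i\in\mathbb Z,
\end{equation}
defines a bijection with $\Lambda_j\tau_1=\hat\tau\Lambda_j$. Over $[a+i-\frac12,a+i)$ we have $\hat\tau^{i-1}\tau_{-(i-1)}=\hat\tau^{i-1}\tau_1\tau_{-i}=\hat\tau^i\tau_{-i}$, so $\Lambda_j$ is a local diffeomorphism across the cuts, hence a diffeomorphism. It is the identity over $[a,b_{j+1}]$ because $\hat\tau=\tau_1$ there. Put $\Lambda=\Lambda_0$; this gives the first half of (c). If $z$ lies over $[3+i,4+i)$, then $|i|\le|\sigma(z)|+4$ and $|\sigma(\Lambda z)|\le4+2|i|$, which is (d).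

\emph{Passing a window.} Let $b=b_{j+1}$ and let $w$ lie over $[b-1,b]$. Then $\hat\tau w=\tau_1w$ lies over $[b,b+1]$, and $\hat\tau^2w=\tau_2\psi_1w$ lies over $[b+1,b+2]$. If it lies over $[b+1,b+\frac32]$, then $\hat\tau^3w=\tau_3\psi_1w$ lies over $[b+2,b+\frac52]$, and $\hat\tau^4w=\tau_4\psi_2\psi_1w=\tau_4\Phi w$ lies over $[b+\frac52,b+\frac72]$. If it lies over $[b+\frac32,b+2]$, then $\hat\tau^3w=\tau_3\Phi w$ lies over $[b+\frac52,b+\frac72]$, and $\hat\tau^4w=\tau_4\Phi w$. In both cases $\hat\tau^5w=\tau_5\Phi w$ lies over $[b+\frac72,b+\frac{11}2]\subset[b_{j+1}+3,b_{j+2}]$. Hence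
\[
\Lambda_j\tau_5w=\hat\tau^5\Lambda_jw=\hat\tau^5w=\tau_5\Phi w=\Lambda_{j+1}\Phi\tau_5w .
\]
The intertwiners $\Lambda_j$ and $\Lambda_{j+1}\Phi$ agree over $[b+4,b+5]$, so they are equal, and $\Lambda_j=\Lambda\Phi^{-j}$ for all $j\in\mathbb Z$.

\emph{Proof of (b).} The map $\tau_q\Lambda\tau_{-q}$ is an intertwiner and is the identity over $[q+3,q+b_1]=[b_{q'}+3,b_{q'+1}]$. So it equals $\Lambda_{q'}=\Lambda\Phi^{-q'}$, which is the first identity. The map $\widehat F\Lambda\tau_{-p}$ is an intertwiner because $\widehat F$ commutes with $\hat\tau$, and by (c) it is the identity over $[p+3,p+19]$. A window that meets the interior of this interval has $b\in(p,p+19)$, so there is at most one, and the interval contains an interval of length one that lies in some $[b_j+3,b_{j+1}]$, where $j$ can be chosen depending only on $p,q,p',q'$. Thus $\widehat F\Lambda\tau_{-p}=\Lambda_j$, that is, $\widehat F\Lambda=\Lambda\tau_p\Phi^{-j}$. To identify $j$, use \eqref{eq:first} and the first identity: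
\[
\tau_{pq'}\Phi^{-jq'}=\Lambda^{-1}\widehat F^{q'}\Lambda=\Lambda^{-1}\tau_{p'q}\hat\tau\Lambda=\tau_{p'q+1}\Phi^{-p'q'},
\]
so $\Phi^{q'(j-p')}=\mathrm{id}$. This holds with the same $j$ for the field $Z=\frac1{20}\partial_\sigma$, for which $\Phi=\tau_{1/20}$; hence $j=p'$.

\emph{Proof of (e) and (f).} If $Z$ is tangent to a horizontal line, then $\Phi,\psi_1,\psi_2$ preserve it, and so do $\Psi$, $\hat\tau$ and, by \eqref{eq:Lambda}, $\Lambda$. If $Z$ vanishes on it, then $\psi_1=\psi_2=\mathrm{id}$ and $\hat\tau=\tau_1$ on it. For (f), the facts recalled in Section~\ref{sec:setting} give the convergence of $\Phi,\psi_1,\psi_2$, hence of $\Psi^{\pm1}$ and $\hat\tau^{\pm1}$, and over a bounded interval \eqref{eq:Lambda} involves finitely many $i$.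
\end{proof}

\section{One step of the construction}\label{sec:step}

Fix a datum $(H;p,q;p',q')$ with map $F$. We build a new datum in two moves: first a pure vertical kick, which destroys periodicity, then a much smaller drift, which restores it with a long period.

\subsection*{The kicked map}
Let $0<c\le\frac1{20}$ and $0<\nu\le1$. Let $Q_c\subset A$ be the union of the two closed squares $\{|y-y_*|\le c,\ |r-r_*|\le c\}$, and let
\[
\jmath(y,r)=\bigl(\tfrac12-(r-r_*),\ r_*+(y-y_*)\bigr)
\]
near $(y_*,r_*)$. This is a rotation by $90^\circ$ that carries each square onto $\{|\sigma-\frac12|\le c,\ |r-r_*|\le c\}$ and $\partial_y$ to $\partial_r$. Let $Z_{c,\nu}=\jmath_*\bigl(\nu B_c\cos^2(2\pi y)\partial_y\bigr)$, extended by $0$. Since $\cos^2(2\pi(y_*+u))=\sin^2(2\pi u)$ and $B$ is even,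
\[
Z_{c,\nu}=\nu B\Bigl(\frac{\sigma-1/2}c\Bigr)B\Bigl(\frac{r-r_*}c\Bigr)\sin^2\bigl(2\pi(r-r_*)\bigr)\,\partial_r\qquad\text{near }(\tfrac12,r_*).
\]
We denote vector fields on $A$ and their lifts to $\widetilde A$ by the same letter. The field $Z_{c,\nu}$ is vertical and supported in $\jmath(Q_c)$. Let $\Psi^+,\Lambda^+$ be given by Proposition~\ref{prop:local} for this field, and let $F^+=H\tau_p\Psi^+H^{-1}$ be the \emph{kicked map}; it commutes with $T$. Call a height $r$ \emph{$c$-free} if $|r-\frac13|>c$ and $|r-\frac23|>c$. By parts (a) and (e) of the proposition,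
\begin{equation}\label{eq:free}
\Psi^+\text{ preserves }\sigma;\quad\text{if $r$ is $c$-free, }\Lambda^+=\mathrm{id}\text{ on }\mathbb R\times\{r\}\text{ and }F^+=F\text{ on }H(\mathbb R\times\{r\}).
\end{equation}

\subsection*{The new datum}
Let $0<\eta\le\min(\eta_H,\frac1{20})$ and let $h$ be a diffeomorphism of $A$, from $(y,r)$ to $(\sigma,r)$, that equals $\jmath$ on $Q_c$ and is isotopic to the identity by an isotopy supported in $\{\hat r\ge\eta\}$. Let $\tilde h$ be the lift obtained by lifting the isotopy; it commutes with $\tau_1$ and is the identity for $\hat r\le\eta$. The images under $h$ of the horizontal circles will be the new leaves. Given $\mu\in(0,1]$ and a profile $\gamma$, take $v_N$ from Lemma~\ref{lem:speed} and put $Z_N=h_*(v_N\partial_y)$ for $N\le\infty$. Since $B_c$ is supported in $Q_c$,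
\[
Z_\infty=Z_{c,\nu}+\mu\,h_*\bigl(\theta\cos^2(2\pi y)\partial_y\bigr).
\]
So $Z_N\to Z_\infty$ as $N\to\infty$ and $Z_\infty\to Z_{c,\nu}$ as $\mu\to0$, in $C^\infty$. As $Z_{c,\nu}$ is vertical, $Z_\infty$ satisfies \eqref{eq:small} for small $\mu$, and then so does $Z_N$ for large $N$. We assume this from now on. The objects of Section~\ref{sec:local} are written $\Phi,\Psi,\widehat F,\Lambda$ for $Z_N$ with $N<\infty$, and $\Psi_\infty,\Lambda_\infty$ for $Z_\infty$; the latter do not depend on $\gamma$.

For $N<\infty$ let $\zeta(t,r)=\tilde h(Y(t,r),r)$, with $Y$ as in Section~\ref{sec:speed}. This diffeomorphism parametrizes the orbits of $Z_N$ by time, so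
\begin{equation}\label{eq:zeta}
\zeta\tau_1=\Phi\zeta,\qquad\zeta\tau_N=\tau_1\zeta .
\end{equation}
The chart $H\Lambda\zeta$ is almost the new conjugacy, but it is not linear near the boundary, where $\widehat F$ is not a translation. We correct $\Lambda$ in a collar. For $\hat r\le\eta$ the field $Z_N=v_N\partial_\sigma$ is horizontal, so $\Phi,\Psi,\Lambda$ preserve $r$ and $\Lambda(\sigma,r)=(L(\sigma,r),r)$, where $\partial_\sigma L>0$ because $L(\cdot,r)$ is a diffeomorphism of $\mathbb R$ that is the identity on $[3,4]$. For $\hat r\le\eta/2$ we have $\Phi=\tau_{1/N}$, and Proposition~\ref{prop:local}(b) reads $L(\sigma+q-\frac{q'}N,r)=L(\sigma,r)+q$. The linear function $\ell(\sigma)=q\sigma/(q-q'/N)$ satisfies the same relation. Fix a smooth $\vartheta(r)\in[0,1]$, equal to $0$ for $\hat r\le\eta/6$ and to $1$ for $\hat r\ge\eta/3$, and put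
\[
\Lambda^*(\sigma,r)=\bigl((1-\vartheta)\ell(\sigma)+\vartheta L(\sigma,r),\,r\bigr)\ \text{ for }\hat r\le\tfrac\eta2,\qquad\Lambda^*=\Lambda\ \text{ for }\hat r\ge\tfrac\eta3 .
\]
This is a diffeomorphism with $\tau_q\Lambda^*=\Lambda^*\tau_q\Phi^{-q'}$. Since $q'\le q/20$ we have $|\ell(\sigma)|\le2|\sigma|$, so $\Lambda^*$ satisfies the bound of Proposition~\ref{prop:local}(d). Define
\[
H_{\mathrm{new}}=H\Lambda^*\zeta,\qquad p_{\mathrm{new}}=Np-p',\qquad q_{\mathrm{new}}=Nq-q',\qquad F_\infty=H\tau_p\Psi_\infty H^{-1}.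
\]

\begin{lemma}\label{lem:step}
For large $N$ the following hold.
\begin{enumerate}
\item[(a)] $(H_{\mathrm{new}};p_{\mathrm{new}},q_{\mathrm{new}};p,q)$ is a datum, and its map $F_{\mathrm{new}}$ satisfies \eqref{eq:pair} with $G=H\Lambda^*$.
\item[(b)] $H^{-1}F_{\mathrm{new}}H=\widehat F$ on $\{\hat r\ge\eta/3\}$, and this set is invariant under $\widehat F$.
\item[(c)] As $N\to\infty$, $F_{\mathrm{new}}\to F_\infty$ in every $\operatorname{dist}_k$, and $\Lambda^*\to\Lambda_\infty$ in $C^\infty$ on compact sets. The limits do not depend on $\gamma$.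
\item[(d)] As $\mu\to0$ with $c,\nu,h,\eta$ fixed, $F_\infty\to F^+$ in every $\operatorname{dist}_k$, and $\Lambda_\infty\to\Lambda^+$ in $C^\infty$ on compact sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $TG=H\tau_q\Lambda^*=G\tau_q\Phi^{-q'}$, which is the second identity of \eqref{eq:pair}. By \eqref{eq:zeta}, $\tau_q\Phi^{-q'}\zeta=\zeta\tau_{Nq-q'}$ and $\tau_p\Phi^{-p'}\zeta=\zeta\tau_{Np-p'}$. The first gives $TH_{\mathrm{new}}=H_{\mathrm{new}}\tau_{q_{\mathrm{new}}}$, the second gives $H_{\mathrm{new}}\tau_{p_{\mathrm{new}}}H_{\mathrm{new}}^{-1}=G\tau_p\Phi^{-p'}G^{-1}$. For $\hat r\le\eta/6$ we have $\zeta(t,r)=(t/N,r)$ and $H_{\mathrm{new}}(t,r)=(\ell(t/N)/q,r)=(t/q_{\mathrm{new}},r)$. Finally $p_{\mathrm{new}}q-pq_{\mathrm{new}}=pq'-p'q=1$, and $0<p_{\mathrm{new}}<q_{\mathrm{new}}$, $q_{\mathrm{new}}\ge20q$ hold for large $N$.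

(b) The maps $\Phi,\Psi,\Lambda$ preserve $r$ for $\hat r\le\eta$, so they preserve $\{\hat r\ge\eta/3\}$. On this set $\Lambda^*=\Lambda$, and $\Lambda\tau_p\Phi^{-p'}\Lambda^{-1}=\widehat F$ by Proposition~\ref{prop:local}(b).

(c) On $\{\hat r\ge\eta/3\}$ we have $\Lambda^*=\Lambda$ and $H^{-1}F_{\mathrm{new}}H=\tau_p\Psi$, and Proposition~\ref{prop:local}(f) gives both convergences, including that of the inverse of $\tau_p\Psi$. On the collar $\{\hat r\le\eta/2\}$ the field $Z_\infty$ vanishes, so $\Psi_\infty=\Lambda_\infty=\mathrm{id}$. There $L(\sigma,r)\to\sigma$ and $\ell(\sigma)\to\sigma$ in $C^\infty$ on compact sets, so $\Lambda^*\to\mathrm{id}$. Let $\ell$ also denote the map $(\sigma,r)\mapsto(\ell(\sigma),r)$, and let $G_N=\Lambda^*\ell^{-1}$ on the collar. It commutes with $\tau_q$, since both $\Lambda^*$ and $\ell$ conjugate $\tau_{q-q'/N}$ to $\tau_q$, and it tends to the identity in $C^\infty$. Hence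
\[
H^{-1}F_{\mathrm{new}}H=\Lambda^*\tau_{p-p'/N}(\Lambda^*)^{-1}=G_N\,\tau_{\ell(p-p'/N)}\,G_N^{-1}\to\tau_p
\]
in $C^\infty$ on the collar, together with the inverses. The two regions cover $\widetilde A$ and are invariant, so $H^{-1}F_{\mathrm{new}}^{\pm1}H\to(\tau_p\Psi_\infty)^{\pm1}$ in $C^\infty$; conjugate by $H$.

(d) Apply Proposition~\ref{prop:local}(f) to $Z_\infty\to Z_{c,\nu}$ and conjugate by $H$.
\end{proof}

\section{The order of the choices}\label{sec:induction}

Fix a countable base $(O_j)_{j\ge1}$ of nonempty open subsets of $\mathbb T\times(0,1)$, an integer $k_0\ge0$, a number $\varepsilon_0\in(0,1]$ and a function $\varphi:\mathbb N\to(0,\infty)$; for Theorem~\ref{thm:A} alone one can take $k_0=0$, $\varepsilon_0=1$, $\varphi=1$. Fix integers $p_0,q_0,p_{-1},q_{-1}$ as in Definition~\ref{def:datum}, for example $1,20,0,1$, and let $H_0(\sigma,r)=(\sigma/q_0,r)$, so that $F_0=\tau_{p_0/q_0}$.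

Every parameter carries the index of the stage at which it is chosen. Stage $n\ge0$ produces a datum $(H_n;p_n,q_n;p_{n-1},q_{n-1})$ with map $F_n$, numbers $c_n\in(0,\frac1{20}]$ and $\nu_n\in(0,1]$, which define the kicked map $F_n^+$, and, for $n\ge1$, a number $\varepsilon_n>0$. Put $\delta_0=\varepsilon_0/2$ and $\delta_n=2^{-n-1}\min(\varepsilon_0,\dots,\varepsilon_{n-1})$ for $n\ge1$. We require:
\begin{enumerate}
\item[$(\mathrm L_n)$] for each $j\le n+1$ there is $(\sigma_j,r_j)$ with $r_j\in(0,1)$ $c_n$-free and $\pi H_n(\sigma_j,r_j)\in O_j$;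
\item[$(\mathrm P_n)$] $\operatorname{dist}_{n+k_0}(F_n,F_{n-1}^+)\le\delta_n$, for $n\ge1$;
\item[$(\mathrm P_n^+)$] $\operatorname{dist}_{n+k_0}(F_n^+,F_n)\le\delta_n$.
\end{enumerate}
At stage $0$, choose $c_0$ so small that $(\mathrm L_0)$ holds, and then $\nu_0$ so small that $(\mathrm P_0^+)$ holds, which is possible by Proposition~\ref{prop:local}(f) because $Z_{c_0,\nu}\to0$ as $\nu\to0$. At stage $n\ge1$ we apply Section~\ref{sec:step} to the datum of stage $n-1$ with $c=c_{n-1}$, $\nu=\nu_{n-1}$ and parameters $h_n,\eta_n,\mu_n,\gamma_n,N_n$. The choices are made in the order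
\[
h_n,\eta_n\ \to\ \omega_n,\mu_n\ \to\ c_n,\nu_n\ \to\ \lambda_n,\gamma_n\ \to\ N_n\ \to\ \varepsilon_n .
\]
Until $\gamma_n$ and $N_n$ are fixed, $H_n=H_{\mathrm{new}}$, $F_n=F_{\mathrm{new}}$ and $F_n^+$ denote objects that depend on a profile $\gamma$ and an integer $N$, and ``for large $N$'' means for $N$ larger than a bound that may depend on $\gamma$.

\subsection*{Step 1: the new leaves}
The bands of Example~\ref{ex:model} will live near $y=\frac12$ and $r=r_*$. We choose $h_n$ so that the new leaves near $r=\frac13$ and near $r=\frac23$, while $y$ runs through $(0.4,0.6)$, visit all the sets $f_{n-1}^{-i}(O_j)$. Let $\mathcal I_n$ be the set of pairs $(j,i)$ with $1\le j\le n$, $0\le i<q_{n-1}$, and choose distinct numbers $y_{j,i}\in(0.4,0.6)$, $(j,i)\in\mathcal I_n$.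

First we realize $\jmath$. In the disk of radius $0.15$ around each $(y_*,r_*)$, rotate every concentric circle by an angle that depends smoothly on the radius, equals $\pi/2$ up to radius $0.1$ and $0$ beyond radius $0.14$; the two disks are disjoint and lie in the interior of $A$. Compose with a shear $(y,r)\mapsto(y+s(r),r)$, where $s$ is smooth, $s=-\frac14$ for $|r-\frac13|\le0.1$, $s=\frac14$ for $|r-\frac23|\le0.1$, and $s=0$ near $0$ and $1$. The result $h^0$ equals $\jmath$ on the disks of radius $0.1$, which contain $Q=Q_{c_{n-1}}$ since $\sqrt2/20<0.1$, and scaling the angle and $s$ gives an isotopy to the identity with compact support in the interior.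

Let $w_{j,i}^*=\tilde h^0(y_{j,i},r_*)$ for $(j,i)\in\mathcal I_n$ and $r_*\in\{\frac13,\frac23\}$. These points have distinct projections modulo $\tau_1$, outside $h^0(Q)=\jmath(Q)$ because $(y_{j,i},r_*)\notin Q$. By $(\mathrm L_{n-1})$ and $F_{n-1}^iH_{n-1}=H_{n-1}\tau_{ip_{n-1}}$, the point $(\sigma_j-ip_{n-1},r_j)$ belongs to the open set of all $z\in\mathbb R\times(0,1)$ such that
\begin{equation}\label{eq:targets}
r(z)\text{ is $c_{n-1}$-free}\quad\text{and}\quad f_{n-1}^i\,\pi H_{n-1}(z)\in O_j .
\end{equation}
Choose points $z_{j,i}^*$, one for each $(j,i)$ and each $r_*$, that satisfy \eqref{eq:targets} and whose projections modulo $\tau_1$ are distinct from each other and from those of the points $w$. They lie outside $\jmath(Q)$.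

We move the points $w$ to the corresponding points $z$ one after another. For a given pair $w,z$, the obstacles are all lifts of $\jmath(Q)$, of the other points $w$ not yet moved, and of the other points $z$. They form a locally finite family of disjoint closed squares and points in $\mathbb R\times(0,1)$. The straight segment from $w$ to $z$ meets finitely many of them, and a detour around each along a slightly larger square gives a path from $w$ to $z$ that avoids all obstacles. The path may be much longer than one period, so its projection to $A$ may cross itself. We therefore subdivide it into short arcs, each contained in a small disk that avoids the obstacles and projects injectively into the interior of $A$, and we push the point along each arc in turn by an isotopy of $A$ supported in the projected disk. The composition of all these moves with $h^0$ is a diffeomorphism $h_n$, isotopic to the identity with support in $\{\hat r\ge\eta_n\}$ for some $0<\eta_n\le\min(\eta_{H_{n-1}},\frac1{20})$, with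
\[
h_n=\jmath\text{ on }Q_{c_{n-1}},\qquad\tilde h_n(y_{j,i},r_*)=z_{j,i}^* .
\]
Let $W_n=\sup|\sigma(\tilde h_n(y,r))-y|$, and let $K_n$ be the diameter of the set of $x$-coordinates of the compact set $H_{n-1}\bigl(\{|\sigma|\le2(q_{n-1}+W_n)+12\}\bigr)$. The number $K_n$ is now fixed and does not depend on later choices.

\subsection*{Step 2: rectangles and drift}
The targets were placed on $c_{n-1}$-free leaves so that the kick does not disturb them: by \eqref{eq:free} and \eqref{eq:targets}, the map $(f_{n-1}^+)^i\pi H_{n-1}\Lambda^+\tilde h_n$ sends $(y_{j,i},r_*)$ into $O_j$. Choose $\omega_n\in(0,\frac1{100})$ such that it sends the compact rectangle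
\[
R_{j,i}^*=\{|y-y_{j,i}|\le\omega_n,\ |r-r_*|\le\omega_n\}
\]
into $O_j$, for all $(j,i)\in\mathcal I_n$ and both $r_*$. By Lemma~\ref{lem:step}(d) we can fix $\mu_n\le\omega_n/10$ such that $Z_\infty$ satisfies \eqref{eq:small}, the map $f_\infty^i\pi H_{n-1}\Lambda_\infty\tilde h_n$ still sends $R_{j,i}^*$ into $O_j$, and $\operatorname{dist}_{n+k_0}(F_\infty,F_{n-1}^+)\le\delta_n/2$. By Lemma~\ref{lem:step}(c), for every $\gamma$ and large $N$, $(\mathrm P_n)$ holds and
\begin{equation}\label{eq:rect}
f_n^i\,\pi H_{n-1}\Lambda^*\tilde h_n(R_{j,i}^*)\subset O_j\qquad\text{for }(j,i)\in\mathcal I_n,\ r_*\in\{\tfrac13,\tfrac23\}.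
\end{equation}

\subsection*{Step 3: the next kick}
We now choose $c_n$ and $\nu_n$ so that $(\mathrm L_n)$ and $(\mathrm P_n^+)$ hold for every $\gamma$ and large $N$. This is possible because all limits as $N\to\infty$ are independent of $\gamma$. Recall that
\begin{equation}\label{eq:Hn}
H_n(t,r)=H_{n-1}\Lambda^*\tilde h_n(Y(t,r),r).
\end{equation}
Since $H_{n-1}\Lambda_\infty\tilde h_n$ is a diffeomorphism of $\widetilde A$, there are points $(y_j,r_j)$, $j\le n+1$, with $r_j\in(0,1)\setminus\{\frac13,\frac23\}$ and $\pi H_{n-1}\Lambda_\infty\tilde h_n(y_j,r_j)\in O_j$. Choose $c_n\le c_{n-1}/8$ such that all $r_j$ are $c_n$-free. For large $N$ the same inclusion holds with $\Lambda^*$ in place of $\Lambda_\infty$, and $(\mathrm L_n)$ follows from \eqref{eq:Hn} with $\sigma_j$ defined by $Y(\sigma_j,r_j)=y_j$.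

Let $k=n+k_0$ and $\mathcal K=[\frac14,\frac34]^2$. For $(t,r)\in\mathcal K$ we have $0<X_{\mu_n}(t)\le\mu_n<\frac18$, so by \eqref{eq:explicit} and Lemma~\ref{lem:step}(c),
\[
H_n(t,r)=H_{n-1}\Lambda^*\tilde h_n\bigl(X_{\mu_n}(t),r\bigr)\ \to\ H_{n-1}\Lambda_\infty\tilde h_n\bigl(X_{\mu_n}(t),r\bigr)\quad\text{in }C^\infty(\mathcal K).
\]
The limit has nowhere vanishing Jacobian because $X_{\mu_n}'>0$. Also $F_n^{\pm1}\to F_\infty^{\pm1}$ in $C^{k+1}$. Hence there is $M$, independent of $\gamma$, such that for large $N$ the partial derivatives of orders $1,\dots,k+1$ of $H_n|_{\mathcal K}$ and of $F_n^{\pm1}$, and the function $|\det DH_n|^{-1}$ on $\mathcal K$, are bounded by $M$. The derivatives of orders $1,\dots,k$ of $(H_n|_{\mathcal K})^{-1}$ are polynomials in these quantities, so they are bounded in terms of $M$ and $k$.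

For $\nu\in(0,1]$ let $P_\nu$ be the time-one map of $Z_{c_n,\nu}$ on $\mathcal K$. It is the identity near $\partial\mathcal K$, does not depend on $\gamma$ or $N$, and $P_\nu^{\pm1}\to\mathrm{id}$ in $C^k$ as $\nu\to0$. By Proposition~\ref{prop:local}(a), the map $\Theta=F_n^{-1}F_n^+=H_n\Psi^+H_n^{-1}$ commutes with $T$, is the identity off the disjoint sets $T^lH_n(\mathcal K)=H_n\tau_{lq_n}(\mathcal K)$, $l\in\mathbb Z$, and on $H_n(\mathcal K)$ satisfies
\[
\Theta^{\pm1}-\mathrm{id}=\bigl(H_n\circ P_\nu^{\pm1}-H_n\bigr)\circ(H_n|_{\mathcal K})^{-1}.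
\]
By Lemma~\ref{lem:chain}, $\|\Theta^{\pm1}-\mathrm{id}\|_{C^k}\le C\|P_\nu^{\pm1}-\mathrm{id}\|_{C^k(\mathcal K)}$ for small $\nu$. Applying part (i) of the lemma to $F_n^+-F_n=F_n\circ\Theta-F_n$ on the convex set $\widetilde A$, and part (ii) to $(F_n^+)^{-1}-F_n^{-1}=(\Theta^{-1}-\mathrm{id})\circ F_n^{-1}$, we obtain
\[
\operatorname{dist}_k(F_n^+,F_n)\le C'\bigl(\|P_\nu-\mathrm{id}\|_{C^k(\mathcal K)}+\|P_\nu^{-1}-\mathrm{id}\|_{C^k(\mathcal K)}\bigr)
\]
for $\nu$ below a bound that, like $C'$, does not depend on $\gamma$ or $N$. Fix $\nu_n$ so small that the right-hand side is at most $\delta_n$.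

\begin{remark}
This is the step in which area is given up. The map $H_n$ sends $[0,q_n]\times[0,1]$ onto a fundamental domain of $T$, so if its Jacobian were constant it would equal $1/q_n$. This is incompatible with the bound $|\det DH_n|\ge1/M$ on $\mathcal K$ for all large $N$, which is what allows $\nu_n$ to be chosen before $N_n$.
\end{remark}

\subsection*{Step 4: the ramps}
The size of the next kick being known, we adapt the profile to it. Choose $0<\lambda_n\le\min(\frac1{200},\frac{\omega_n}2,\frac{c_n}4)$. Let $\phi$ be the time-one map of $\dot u=\nu_n\sin^2(2\pi u)$ and define $\lambda_n'$ by $\phi(-\lambda_n')=-\lambda_n$. On $[-2\lambda_n,-\lambda_n]$ the speed is positive and at most $16\pi^2\lambda_n^2\le\lambda_n$, so $\lambda_n<\lambda_n'\le2\lambda_n$. Let $\gamma_n$ be a profile with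
\begin{equation}\label{eq:profile}
\begin{aligned}
&\gamma_n(\tfrac13-\lambda_n')=0.9,&&\gamma_n=0.1\text{ on }[\tfrac13-\lambda_n,\tfrac13+\tfrac1{50}],\\
&\gamma_n(\tfrac23-\lambda_n')=0.1,&&\gamma_n=0.9\text{ on }[\tfrac23-\lambda_n,\tfrac23+\tfrac1{50}].
\end{aligned}
\end{equation}
The intervals $[r_*-\lambda_n',r_*-\lambda_n]$ are the ramps. The kick only moves points upward, so one ramp produces shifts of one sign; this is why there are two. The plateaus extend to $r_*+\frac1{50}$ because they serve a second purpose: they contain the height $r_*+c_{n-1}/4$ and make the corresponding bottleneck long, which Lemma~\ref{lem:kick} needs.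

\subsection*{Step 5: the period}
Choose the integer $N_n$ so large that, for $\gamma=\gamma_n$, Lemmas~\ref{lem:speed} and~\ref{lem:step} apply, \eqref{eq:small}, \eqref{eq:rect}, $(\mathrm L_n)$, $(\mathrm P_n)$, $(\mathrm P_n^+)$ hold, and, with $q_n=N_nq_{n-1}-q_{n-2}$,
\begin{gather}
N_n\ge\frac{20}{\mu_n}+1000,\qquad K_n+1\le\frac{q_n}n,\qquad q_{n-1}q_n\ge2\varphi(q_{n-1}),\label{eq:N1}\\
N_n\ge\frac{100}{\mu_n\sin^2(2\pi\lambda_{n-1})}\quad\text{if }n\ge2.\label{eq:N2}
\end{gather}
This fixes the datum of stage $n$ and the maps $F_n$, $F_n^+$.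

\subsection*{Step 6: the stability radius}
For a homeomorphism $G$ of $\widetilde A$ that commutes with $T$ consider the properties
\begin{enumerate}
\item[$\mathrm D_n(G)$:] $|x(G^{q_n}z)-x(z)-p_n|\le K_n+1$ for all $z\in\widetilde A$;
\item[$\mathrm M_n(G)$:] $g^m(O_j)\cap O_{j'}\ne\emptyset$ for all $j,j'\le n$ and all integers $m\in[q_n/2,q_{n+1}/2]$.
\end{enumerate}
We want them for the limit map, so they must survive all later perturbations. One cannot start from $F_n$: the kick $\nu_n$ was fixed before $q_n$, so it need not be small at the time scale $q_n$. We therefore prove the properties for $F_n^+$. Propositions~\ref{prop:D} and~\ref{prop:M} below, which use only Steps 1--5 of the stages up to $n$, show that $F_n^+$ satisfies $\mathrm D_n$ with $K_n$ in place of $K_n+1$, and $\mathrm M_{n-1}$ if $n\ge2$. Only finitely many iterates and finitely many open sets are involved, and $G\mapsto G^m$ is continuous for $d$ at $F_n^+$, which is uniformly continuous. So there is $\varepsilon_n>0$ such that $\mathrm D_n(G)$, and $\mathrm M_{n-1}(G)$ if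 $n\ge2$, hold whenever $d(G,F_n^+)\le\varepsilon_n$. This completes stage $n$.

\section{Displacement and intersections}\label{sec:properties}

\subsection*{Bounded displacement}

\begin{proposition}\label{prop:D}
For $n\ge1$ and all $z\in\widetilde A$, $|x((F_n^+)^{q_n}z)-x(z)-p_n|\le K_n$.
\end{proposition}

\begin{proof}
Write $z=H_n(t,r)$; after applying a power of $T$ we may assume $0\le t\le q_n$. Since the kick is vertical in the chart $H_n$ by \eqref{eq:free}, we have $(F_n^+)^{q_n}z=H_n(t+p_nq_n,r')=T^{p_n}H_n(t,r')$ for some $r'$. It suffices to show that $H_n(t,\varrho)$ lies in the compact set that defines $K_n$ for every $\varrho\in[0,1]$. In \eqref{eq:Hn} we have $0\le Y(t,\varrho)\le q_{n-1}$ because $t\le q_n<N_nq_{n-1}$; the map $\tilde h_n$ changes the first coordinate by at most $W_n$; and $|\sigma(\Lambda^*z')|\le2|\sigma(z')|+12$.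
\end{proof}

\subsection*{Intersections}
Let $n\ge1$ and suppose that Steps 1--5 of stage $n+1$ have been carried out. Two consecutive steps interact. The step from $n-1$ to $n$ provides the chart $H_n$, whose first coordinate we now call $\sigma$, and the bands. The step from $n$ to $n+1$ provides the kick. We write
\[
N=N_n,\quad N'=N_{n+1},\quad c=c_n,\quad\nu=\nu_n,\quad\lambda=\lambda_n,\quad\lambda'=\lambda_n',\quad g(r)=N\gamma_n(r),
\]
and from Lemma~\ref{lem:kick} on, $\Phi,\widehat F,\Lambda^*,\zeta,v,h$ denote the objects of the step from $n$ to $n+1$.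

\begin{lemma}[bands]\label{lem:bands}
For $(j,i)\in\mathcal I_n$ there is $s_{j,i}$ with $|s_{j,i}|\le\frac N{100}-10$ such that
\[
f_n^i\,\pi H_n(g(r)+s,r)\in O_j\qquad\text{if }|s-s_{j,i}|\le1\text{ and }|r-r_*|\le\omega_n,\ r_*\in\{\tfrac13,\tfrac23\}.
\]
\end{lemma}

\begin{proof}
Let $\mu=\mu_n$ and $s_{j,i}=\tan(2\pi(y_{j,i}-\frac12))/(2\pi\mu)$, so that $\frac12+X_\mu(s_{j,i})=y_{j,i}$. Since $\tan(\pi/5)<1$, we have $|s_{j,i}|\le\frac1{5\mu}\le\frac N{100}-10$ by \eqref{eq:N1}. For $|s-s_{j,i}|\le1$ the bound $0<X_\mu'\le\mu$ gives $|\frac12+X_\mu(s)-y_{j,i}|\le\mu\le\omega_n$ and $|X_\mu(s)|\le0.1+\mu<\frac18$. By \eqref{eq:explicit}, $(Y(g(r)+s,r),r)=(\frac12+X_\mu(s),r)\in R_{j,i}^*$, and \eqref{eq:Hn} and \eqref{eq:rect} conclude.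
\end{proof}

\begin{lemma}[kick]\label{lem:kick}
Let $\sigma^*=\frac12-\frac c4$, $r_*\in\{\frac13,\frac23\}$, $\varrho=r_*+\frac c4$, and let $w=(\sigma,r)$ with $\sigma\in\sigma^*+\mathbb Z$ and $r\in[r_*-\lambda',r_*-\lambda]$. Then $w=\zeta(t,\varrho)$ for some $t$, and for every integer $k$ with $1\le k\le(N'+1)/2$ we have $\Phi^kw=(\sigma,r^{(k)})$ with $|r^{(k)}-r_*|\le\lambda$.
\end{lemma}

\begin{proof}
Since $h=\jmath$ on $Q_c$, we have $h(y_*+u,\varrho)=(\sigma^*,r_*+u)$ in $A$ for $|u|\le c$. So there is an integer $l$ with $\tilde h(y_*+l+u,\varrho)=(\sigma,r_*+u)$ for $|u|\le c$. As $\lambda'\le2\lambda\le c/2$ and $Y(\cdot,\varrho)$ is onto, $w=\zeta(t,\varrho)$ for some $t$. The flow of $Z_{N'}$ through $w$ corresponds to the solution of $\dot u=v(y_*+u,\varrho)>0$ with $u(0)=r-r_*\in[-\lambda',-\lambda]$, and it stays on the vertical segment as long as $u\le c$.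

\emph{The point waits.} The half circle $|u|\le\frac14$ is $y\in[-\frac12,0]$ if $r_*=\frac13$ and $y\in[0,\frac12]$ if $r_*=\frac23$. Since $0<\frac c4\le\frac1{80}<\frac1{50}$, \eqref{eq:profile} at stage $n+1$ gives $\gamma_{n+1}(\varrho)=0.1$ in the first case and $0.9$ in the second; by Lemma~\ref{lem:speed}(b) the transit time of the half circle is $0.9N'$ in both cases. For $\lambda\le|u|\le\frac14$, Lemma~\ref{lem:speed}(c) gives $v\ge\mu_{n+1}\sin^2(2\pi u)\ge\mu_{n+1}\sin^2(2\pi\lambda)$, so the time spent in this set is at most $0.01N'$ by \eqref{eq:N2} at stage $n+1$. Crossing $|u|\le\lambda$ therefore takes at least $0.89N'>(N'+1)/2$, and $u(s)\le\lambda$ for $0\le s\le(N'+1)/2$.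

\emph{The point crosses the ramp.} For $|u|\le c/2$ we have $B_c(y_*+u,\varrho)=1$, since $B(\frac14)=1$, so $v\ge\nu\sin^2(2\pi u)$ along the orbit for $0\le s\le1$. By comparison of solutions, $u(1)\ge\phi(u(0))\ge\phi(-\lambda')=-\lambda$, and $u$ is increasing.
\end{proof}

\begin{proposition}\label{prop:M}
For $n\ge1$ the property $\mathrm M_n(F_{n+1}^+)$ holds.
\end{proposition}

\begin{proof}
We first find the intersections for $F_{n+1}$, following Example~\ref{ex:model}, and then observe that the orbits used are not affected by the kick of stage $n+1$.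

\emph{The region where the charts agree.} Let $\mathcal R=\{3\le\sigma\le N-2,\ \frac14\le r\le\frac34\}$. Since $q_n/q_{n-1}-1=N-1-q_{n-2}/q_{n-1}\ge N-2$, Proposition~\ref{prop:local}(c) and Lemma~\ref{lem:step}(b) give, for $w\in\mathcal R$ and $0\le i\le q_{n-1}$,
\begin{equation}\label{eq:agree}
\Lambda^*w=w,\qquad F_{n+1}^iH_nw=H_n\widehat F^iw=H_n\tau_{ip_n}w=F_n^iH_nw .
\end{equation}

\emph{Decomposition of the time.} Let $j,j'\le n$ and $m\in[q_n/2,q_{n+1}/2]$. Choose an integer $k\ge1$ with $|m-kq_n|\le q_n/2$; then $k\le q_{n+1}/(2q_n)+\frac12\le(N'+1)/2$. Write $m-kq_n=dq_{n-1}+i$ with $0\le i<q_{n-1}$; then $|d|\le q_n/(2q_{n-1})+1\le N/2+1$. The mismatch to be compensated is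
\[
\Delta=s_{j',i}-s_{j,0}-d,\qquad|\Delta|\le2\bigl(\tfrac N{100}-10\bigr)+\tfrac N2+1\le0.8N .
\]

\emph{The witness.} If $\Delta\ge0$ let $r_*=\frac13$ and $g_*=0.1N$; if $\Delta<0$ let $r_*=\frac23$ and $g_*=0.9N$. In both cases $g_*+\Delta\in[0.1N,0.9N]$, and by \eqref{eq:profile} we have $g=g_*$ on $[r_*-\lambda,r_*+\lambda]$, while $g$ takes the values $0.1N$ and $0.9N$ at the two ends of the ramp $[r_*-\lambda',r_*-\lambda]$. Choose $r$ in the ramp with $g(r)=g_*+\Delta$, choose $\sigma'\in[0,1)$ with $g(r)+s_{j,0}+\sigma'\in\sigma^*+\mathbb Z$, and let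
\[
w=(g(r)+s_{j,0}+\sigma',\,r).
\]
Since $|r-r_*|\le2\lambda\le\omega_n$, Lemma~\ref{lem:bands} gives $\pi H_nw\in O_j$. By Lemma~\ref{lem:kick},
\[
w':=\tau_d\Phi^kw=(g_*+\Delta+s_{j,0}+d+\sigma',\,r^{(k)})=(g(r^{(k)})+s_{j',i}+\sigma',\,r^{(k)}),
\]
because $|r^{(k)}-r_*|\le\lambda$. Lemma~\ref{lem:bands} gives $f_n^i\pi H_nw'\in O_{j'}$. The first coordinates of $w$ and $w'$ lie in $[0.09N+10,\,0.91N-9]\subset[3,N-2]$, so $w,w'\in\mathcal R$. By Lemma~\ref{lem:step}(a), \eqref{eq:algebra} holds for $F_{n+1}$ with $G=H_n\Lambda^*$, $q=q_n$, $q'=q_{n-1}$. With \eqref{eq:agree} it gives $f_{n+1}^{m-i}\pi H_nw=\pi H_nw'$, and then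
\[
f_{n+1}^m\,\pi H_nw=f_{n+1}^i\,\pi H_nw'=f_n^i\,\pi H_nw'\in O_{j'} .
\]

\emph{Passing to the kicked map.} By Lemma~\ref{lem:kick}, $H_nw=H_n\Lambda^*\zeta(t,\varrho)=H_{n+1}(t,\varrho)$ with $\varrho=r_*+c_n/4$. This height is $c_{n+1}$-free because $c_{n+1}\le c_n/8$. By \eqref{eq:free}, $F_{n+1}^+=F_{n+1}$ on the invariant leaf $H_{n+1}(\mathbb R\times\{\varrho\})$, so $(f_{n+1}^+)^m\pi H_nw\in O_{j'}$ as well.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The limit.} By $(\mathrm P_n^+)$ and $(\mathrm P_{n+1})$, $\operatorname{dist}_{n+k_0}(F_n,F_{n+1})\le\delta_n+\delta_{n+1}$, and $\delta_n\le2^{-n-1}$. So $F_n$ and $F_n^{-1}$ converge in every $C^k$ to maps that are inverse to each other, and $F=\lim F_n$ is a diffeomorphism of $\widetilde A$ that commutes with $T$. Since $F_n=\tau_{p_n/q_n}$ near the boundary, $\alpha=\lim p_n/q_n$ exists and $F$ is infinitely tangent to $\tau_\alpha$ along both boundary lines. Lemma~\ref{lem:descent} gives an orientation-preserving $C^\infty$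 diffeomorphism $f$ of $\mathbb D$ with $f(0)=0$, infinitely tangent to $R_\alpha$ at $0$ and along $\partial\mathbb D$, and $F$ is a lift of $\hat f$. For $n\ge1$ and $l\ge n+1$ we have $\delta_l\le2^{-l-1}\varepsilon_n$, hence
\[
d(F,F_n^+)\le\delta_{n+1}+\sum_{l\ge n+1}(\delta_l+\delta_{l+1})\le\varepsilon_n\bigl(2^{-n-2}+2^{-n-1}+2^{-n-2}\bigr)=2^{-n}\varepsilon_n .
\]
By Step 6, $F$ satisfies $\mathrm D_n$ and $\mathrm M_n$ for all $n\ge1$.

\emph{Mixing.} Polar coordinates identify $\mathbb T\times(0,1)$ with a dense open subset of $\mathbb D$, so any nonempty open sets $U,V\subset\mathbb D$ contain some $O_j,O_{j'}$. For $n\ge\max(j,j')$ and $m\in[q_n/2,q_{n+1}/2]$, property $\mathrm M_n(F)$ gives $f^m(U)\cap V\ne\emptyset$, and these intervals cover all large $m$.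

\emph{Rotation number.} By $\mathrm D_n(F)$ and \eqref{eq:N1}, $|x(F^{q_n}z)-x(z)-p_n|\le q_n/n$ for all $z$. Write $m=aq_n+l$ with $0\le l<q_n$. Summing over $a$ blocks gives $|x(F^mz)-x(z)-ap_n|\le aq_n/n+C_n$, where $C_n=\max_{0\le l<q_n}\sup_z|x(F^lz)-x(z)|$. Since $a/m\to1/q_n$,
\[
\limsup_{m\to\infty}\ \sup_z\Bigl|\frac{x(F^mz)-x(z)}m-\frac{p_n}{q_n}\Bigr|\le\frac1n .
\]
Letting $n\to\infty$ we obtain (i). From $p_{n+1}q_n-p_nq_{n+1}=1$ we get $\alpha-p_n/q_n=\sum_{l\ge n}1/(q_lq_{l+1})$, and $q_{l+1}\ge20q_l$ gives
\begin{equation}\label{eq:approx}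
0<\alpha-\frac{p_n}{q_n}<\frac2{q_nq_{n+1}} .
\end{equation}
If $\alpha=a/b$ with integers $a$ and $b\ge1$, then $\alpha-p_n/q_n\ge1/(bq_n)$, so $q_{n+1}<2b$ for all $n$, which is false. Thus $\alpha$ is irrational.

\emph{Entropy.} A periodic point of $f$ other than $0$ has a lift $z$ with $F^kz=T^lz$ for some $k\ge1$, and then $\rho_F(z)=l/k\ne\alpha$. So $0$ is the only periodic point. Extend $f$ to $S^2=\mathbb C\cup\{\infty\}$ by $R_\alpha$ outside $\mathbb D$. By infinite tangency along $\partial\mathbb D$ the extension $\bar f$ is a $C^\infty$ diffeomorphism, and its only periodic points are $0$ and $\infty$. By Katok's theorem \cite{Katok}, a $C^{1+a}$ diffeomorphism, $a>0$, of a compact surface with positive topological entropy has a hyperbolic horseshoe, hence infinitely many periodic points. Therefore $h_{\mathrm{top}}(f)\le h_{\mathrm{top}}(\bar f)=0$.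
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We run the construction with the given $\varphi$ and with suitable $k_0$, $\varepsilon_0$ and starting integers. Infinite tangency was obtained above. By \eqref{eq:approx} and the last condition of \eqref{eq:N1} at stage $n+1$, we have $0<\alpha-p_n/q_n<1/\varphi(q_n)$ for all $n\ge0$, and the fractions $p_n/q_n$ are reduced and distinct.

\emph{Closeness.} We may assume $\beta\in[0,1)$. The neighborhood $\mathcal N$ contains all diffeomorphisms at $C^k$ distance less than $\epsilon$ from $R_\beta$, for some $k$ and $\epsilon>0$. Choose a reduced fraction $p_{-1}/q_{-1}\in(0,1)$ close to $\beta$ and integers $u,w$ with $uq_{-1}-wp_{-1}=1$, and put $(p_0,q_0)=(u+lp_{-1},w+lq_{-1})$. Then $p_0q_{-1}-p_{-1}q_0=1$, so $p_0/q_0=p_{-1}/q_{-1}+1/(q_0q_{-1})$. For large $l$ we have $q_0\ge20q_{-1}$, $0<p_0<q_0$, and $p_0/q_0$ is as close to $p_{-1}/q_{-1}$ as we like. Take $k_0=2k$ and $\varepsilon_0\le\frac14$. Then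
\[
\|F-\tau_{p_0/q_0}\|_{C^{2k}}\le\sum_{n\ge0}(\delta_n+\delta_{n+1})\le2\varepsilon_0 .
\]
On the line $r=0$ this gives $|\alpha-p_0/q_0|\le2\varepsilon_0$, hence $\|F-\tau_\alpha\|_{C^{2k}}\le4\varepsilon_0\le1$, and $\|f-R_\alpha\|_{C^k(\mathbb D)}\le4C_k\varepsilon_0$ by Lemma~\ref{lem:descent}. Since $\|R_\alpha-R_\beta\|_{C^k(\mathbb D)}\le2\pi|\alpha-\beta|$, we have $f\in\mathcal N$ if $\varepsilon_0$ and $|p_0/q_0-\beta|$ are small.

\emph{The annulus.} The map $F$ itself induces a $C^\infty$ diffeomorphism of $A$ that is $C^{2k}$-close to $(x,r)\mapsto(x+\beta,r)$, infinitely tangent to $(x,r)\mapsto(x+\alpha,r)$ along the boundary, and satisfies (i). It has no periodic point, since $\alpha$ is irrational, and it is mixing, since every nonempty open subset of $A$ contains some $O_j$. Embed $A$ in $S^2=\mathbb C\cup\{\infty\}$ by $(x,r)\mapsto(1+r)e^{2\pi ix}$ and extend by $R_\alpha$. The extension is smooth by infinite tangency and has only the periodic points $0,\infty$, so Katok's theorem gives zero entropy.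

\emph{The sphere.} The map $(x,r)\mapsto(\sin\pi r\cos2\pi x,\ \sin\pi r\sin2\pi x,\ -\cos\pi r)$ from $A$ onto the unit sphere collapses the two boundary circles to the poles, is a diffeomorphism from the interior of $A$ onto their complement, and turns $\tau_a$ into the rotation by $2\pi a$ about the vertical axis. The functions $re^{2\pi ix}$ on $\{r<1\}$ and $(1-r)e^{-2\pi ix}$ on $\{r>0\}$ are smooth charts around the two poles, because $\sin(\pi s)/s$ and $\cos\pi s$ are smooth functions of $s^2$. Apply Lemma~\ref{lem:descent} to $F$ and to $IFI$, where $I(x,r)=(-x,1-r)$; the latter commutes with $T$, is infinitely tangent to $\tau_{-\alpha}$ along the boundary, and $\|IFI-\tau_{-\alpha}\|_{C^{2k}}=\|F-\tau_\alpha\|_{C^{2k}}$. It follows that $F$ induces an orientation-preserving $C^\infty$ diffeomorphism of $S^2$ that is $C^k$-close to the rotation by $2\pi\alpha$ in both charts and infinitely tangent to it at the poles, and $F$ is a lift of its blow-up at the two poles, so (i) holds. The poles are fixed and there is no other periodic point.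 The map is mixing because every nonempty open set contains some $O_j$, and it has zero entropy by Katok's theorem.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AFLXZ}
A. Avila, B. Fayad, P. Le Calvez, D. Xu, Z. Zhang,
\emph{On mixing diffeomorphisms of the disk},
arXiv:1509.06906 (2015).

\bibitem{Katok}
Katok,
\emph{Lyapunov exponents, entropy and periodic orbits for diffeomorphisms},
Publ. Math. IH\'ES 51 (1980).

\end{thebibliography}
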